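# Outer billiards around a symmetric oval: integrability on one side of the curve of 4-periodic orbits

## 1. Ellipses, and ovals with a curve of 4-periodic orbits

Reflect a point outside an oval in the point where a tangent line touches the oval, and iterate. Suppose the oval is centrally symmetric and is surrounded by an invariant curve $\alpha$ all of whose points have period 4. Suppose also that on one side of $\alpha$ (only between the oval and $\alpha$, or only beyond $\alpha$) the plane is filled by invariant closed curves. Must the oval be an ellipse? The first guess is yes in both cases: ellipses certainly have these properties, and it is known that they are the only ovals for which the whole exterior is filled by invariant curves. But each hypothesis looks at a part of the exterior only, and the second one says nothing about the orbits near the oval. So let us make the guess precise and test it.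

**Standing assumptions.** $\Omega$ is a strictly convex plane domain bounded by a $C^2$-smooth closed convex curve $\gamma$ of positive curvature, and $\Omega^c$ is the exterior of $\Omega$ (so points of $\gamma$ are not in $\Omega^c$).

**Outer billiard map.** Through $A\in\Omega^c$ there are two tangent lines to $\gamma$. Choose the one for which $\gamma$ lies to the left of the line directed from $A$ toward its tangency point $x$. Then $T(A)$ is the reflection of $A$ in $x$, so $x$ is the midpoint of $[A,T(A)]$.

**Rotational curve.** A simple closed curve in $\Omega^c$ that is non-contractible in $\Omega^c$, that is, winds exactly once around $\Omega$.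

**Total integrability.** The outer billiard is totally integrable on an open set $U\subset\Omega^c$ if $U$ is foliated by continuous rotational invariant curves of $T$. We shall only use that these curves (the leaves) are pairwise disjoint and fill $U$.

**Hypothesis (a).** There is a continuous rotational invariant curve $\alpha\subset\Omega^c$ of $T$, every point of which is a periodic point of period $4$.

**Theorem 1.** Let $\gamma$ be as above and centrally symmetric, and suppose that (a) holds.

(i) If the outer billiard is totally integrable on the open annular region bounded by $\gamma$ and $\alpha$, then $\gamma$ is an ellipse.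

(ii) If the outer billiard is totally integrable on the exterior of $\alpha$ (the unbounded component of its complement), then $\gamma$ is an ellipse.

The two statements are asked as questions in Misha Bialy and Andrey E. Mironov, "Integrable Billiards and Related Topics", arXiv:2510.03790 (2025).

**Test 1: the unit circle.** Let $|A|=r>1$. The tangent segment from $A$ to $x$ has length $\ell=\sqrt{r^2-1}$, and the triangle $OxA$ has a right angle at $x$. So $TA$ is $A$ rotated counterclockwise by $2\arctan\ell$. Every concentric circle is invariant, and $T$ is totally integrable on all of $\Omega^c$. For $r=\sqrt2$ the rotation angle is $\pi/2$: the circle $|A|=\sqrt2$ consists of 4-periodic points. All hypotheses hold, and the conclusion holds.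

**Test 2: ellipses.** A linear map $G$ with $\det G>0$ respects tangency, midpoints and "left", so the outer billiard map of $G\gamma$ is $GTG^{-1}$. An ellipse centered at $O$ is such an image of the unit circle. Hence $\Omega^c$ is foliated by invariant homothetic ellipses, and $\alpha=\sqrt2\,\gamma$. So the converses of (i) and (ii) hold.

**Test 3: is (a) alone enough?** Since (a) is a strong condition, one might guess that it already forces an ellipse. It does not. For a point $x$ of an oval around $O$, let $x'$ be the positively oriented tangent vector with $\det(x,x')=1$. The orientation convention says $T(x-\lambda x')=x+\lambda x'$ for $\lambda>0$.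

Take the arc of the unit circle from $(1,0)$ to $(0,1)$, and change it by a small nontrivial $C^\infty$ perturbation supported in its interior, keeping positive curvature and star-shapedness about $O$. Parametrize the new arc as $g:[0,\ell]\to\mathbb R^2$ with $\det(g,g')=1$. Differentiating, $\det(g,g'')=0$, so $g''=-\kappa g$ with $\kappa=\det(g',g'')>0$. Adjoin the arc $g'(s)$, which runs from $(0,1)$ to $(-1,0)$, and then the negatives of both arcs. Near the four junctions the result is the unit circle. On the second arc $\Gamma=g'$ we have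
$$\det(\Gamma,\Gamma')=\det(g',-\kappa g)=\kappa>0,\qquad \det(\Gamma',\Gamma'')=\det(-\kappa g,-\kappa'g-\kappa g')=\kappa^2>0 .$$
So the polar angle increases along the whole curve, from $0$ to $2\pi$, and the curvature is positive: this is a smooth, convex, centrally symmetric oval $\gamma$. It is not an ellipse, because it contains arcs of the unit circle without being the unit circle.

If $x=g(s)$, then $x'=g'(s)$. If $x=g'(s)$, then $x'=-g(s)$, because this vector has the direction of $\Gamma'=-\kappa g$ and $\det(g',-g)=1$. With the symmetry $x\mapsto-x$, in all cases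
$$x'\in\gamma\quad\text{and}\quad (x')'=-x .$$
Put $\alpha=\{x-x':x\in\gamma\}$. For $A=x-x'$ and $y=x'$ we get $TA=x+x'=y-y'\in\alpha$, and $T^2A=y+y'=x'-x=-A$. So $\alpha$ is invariant, and its points have period 4. The curve is closed, it is simple since $A$ determines its tangency point $x$, and it winds once around $\Omega$ since it is homotopic to $\{x-\varepsilon x'\}$ in $\Omega^c$. Thus (a) holds for an oval that is not an ellipse, and integrability cannot be dropped from (i) or (ii). Here $x'$ lies on $\gamma$ with tangent parallel to $x$; Section 4 shows that every symmetric oval with (a) has, up to scale, this property.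

## 2. Two tangency points as coordinates on the exterior

Fix $O\in\Omega$ as origin. If $\gamma$ is centrally symmetric, $O$ is its center.

**Step 2.1.** This step chooses a parametrization of $\gamma$ adapted to linear maps. Let $s$ be twice the area swept from $O$, counterclockwise, so that $\det(\gamma,\gamma')=1$, with period $L=2\,\mathrm{area}(\Omega)$. If $\tau$ is arclength, $ds/d\tau=\det(\gamma,\gamma_\tau)$ is positive and $C^1$, so $\gamma(s)$ is $C^2$. Differentiating gives $\det(\gamma,\gamma'')=0$, hence
$$\gamma''=-k\gamma,\qquad k=\det(\gamma',\gamma'')>0,\tag{1}$$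
with $k$ continuous and periodic. No derivative of $k$ is available. The tangent line at $\gamma(s)$ is $\{X:\det(X,\gamma'(s))=1\}$, and by strict convexity $\det(X,\gamma'(s))\le1$ on $\overline\Omega$, with equality only at $X=\gamma(s)$.

**Step 2.2.** This step writes $T$ in coordinates. Every $A\in\Omega^c$ is uniquely
$$A=\gamma(s_+)-\lambda_+\gamma'(s_+)=\gamma(s_-)+\lambda_-\gamma'(s_-),\qquad\lambda_\pm>0,\tag{2}$$
where the first expression uses the tangent line in the definition of $T$ and the second uses the other one. Then $TA=\gamma(s_+)+\lambda_+\gamma'(s_+)$, so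
$$s_-(TA)=s_+(A),\qquad\lambda_-(TA)=\lambda_+(A).\tag{3}$$
Also $\det(A,TA)=2\lambda_+$, so $\lambda_+=\mathrm{area}(O,A,TA)$ and $\lambda_-=\mathrm{area}(O,T^{-1}A,A)$. The maps $(s,\lambda)\mapsto\gamma\mp\lambda\gamma'$ are $C^1$ bijections $\mathbb R/L\times(0,\infty)\to\Omega^c$ with Jacobians
$$\det(\gamma'+\lambda k\gamma,-\gamma')=-\lambda k,\qquad\det(\gamma'-\lambda k\gamma,\gamma')=-\lambda k .$$
So $T$ is a $C^1$ diffeomorphism, preserves orientation, and preserves the area $d\mu=\lambda k\,ds\,d\lambda$.

**Step 2.3.** This step relates the two tangency points of one $A$. Subscripts $\pm$ mean values at $s_\pm$. Put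
$$c=\det(\gamma'_-,\gamma'_+),\quad d_1=\det(\gamma_+,\gamma'_-),\quad d_2=\det(\gamma_-,\gamma'_+),\quad D=\det(\gamma_-,\gamma_+).$$
Since $\det(A,\gamma'_+)=\det(A,\gamma'_-)=1$, the vector $\gamma'_--\gamma'_+$ is a multiple of $A$; taking $\det(\cdot,\gamma'_+)$ gives
$$\gamma'_--\gamma'_+=cA.\tag{4}$$
Insert $A=\gamma_-+\lambda_-\gamma'_-$ in $\det(A,\gamma'_+)=1$ and $A=\gamma_+-\lambda_+\gamma'_+$ in $\det(A,\gamma'_-)=1$:
$$c\lambda_-=1-d_2,\qquad c\lambda_+=1-d_1.\tag{5}$$
The two tangency points differ, so $d_1,d_2<1$ and $c>0$. The direction angle of $\gamma'$ is strictly increasing in $s$ (as $\det(\gamma',\gamma'')>0$) and gains $2\pi$ per period. Let $s^*\in(s,s+L)$ be the parameter with $\gamma'(s^*)$ antiparallel to $\gamma'(s)$; the function $s^*-s$ is continuous and periodic. Then $c>0$ means, for suitable lifts, $s_-<s_+<s_-^*$. If $\gamma$ is symmetric, $\gamma(s+L/2)=-\gamma(s)$, and $s^*=s+L/2$.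

Conversely, let $s_-<s_+<s_-^*$. Then $c>0$, the two tangent lines meet in one point $A=\gamma_-+x\gamma'_-=\gamma_+-y\gamma'_+$, and the same computation gives $cx=1-d_2>0$ and $cy=1-d_1>0$. So $A\in\Omega^c$ with $\lambda_-=x$, $\lambda_+=y$. Hence $A\leftrightarrow(s_-,s_+)$, modulo translation by $(L,L)$, is a bijection.

**Step 2.4.** This step computes all derivatives we need. With $\partial_\pm=\partial/\partial s_\pm$,
$$\partial_+c=k_+(1-c\lambda_+),\qquad\partial_-c=-k_-(1-c\lambda_-),\tag{6}$$
$$\partial_-\lambda_+=-\frac{\lambda_-k_-}{c},\qquad\partial_+\lambda_-=\frac{\lambda_+k_+}{c},\tag{7}$$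
$$\partial_+\lambda_+=1+\lambda_+^2k_+-\frac{\lambda_+k_+}{c},\qquad\partial_-\lambda_-=-1-\lambda_-^2k_-+\frac{\lambda_-k_-}{c}.\tag{8}$$
Indeed, by (1), $\partial_+c=\det(\gamma'_-,-k_+\gamma_+)=k_+d_1$ and $\partial_-c=\det(-k_-\gamma_-,\gamma'_+)=-k_-d_2$; now use (5). Also
$$\partial_+d_1=-c,\quad\partial_-d_1=k_-D,\quad\partial_-d_2=c,\quad\partial_+d_2=-k_+D .$$
From $\gamma_+-\gamma_-=\lambda_-\gamma'_-+\lambda_+\gamma'_+$, applying $\det(\gamma_-,\cdot)$ and $\det(\cdot,\gamma_+)$, we get $D=\lambda_-+\lambda_+d_2$ and $D=\lambda_++\lambda_-d_1$. Differentiating (5):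
$$c\,\partial_-\lambda_+=-k_-D+\lambda_+k_-d_2=-k_-\lambda_-,\qquad c\,\partial_+\lambda_-=k_+D-\lambda_-k_+d_1=k_+\lambda_+,$$
$$c\,\partial_+\lambda_+=c-\lambda_+k_+(1-c\lambda_+),\qquad c\,\partial_-\lambda_-=-c+\lambda_-k_-(1-c\lambda_-).$$
Since $\lambda_+=(1-d_1)/c$ is $C^1$ in $(s_-,s_+)$ and $\partial_-\lambda_+\ne0$, the map $(s_-,s_+)\mapsto(s_+,\lambda_+)$ has nonzero Jacobian. So $(s_-,s_+)$ are $C^1$ coordinates, and
$$d\mu=\lambda_+k_+|\partial_-\lambda_+|\,ds_-ds_+=\frac{\lambda_+\lambda_-k_+k_-}{c}\,ds_-ds_+.\tag{9}$$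

**Step 2.5.** This step records how tangent vectors move. For a tangent vector $\delta A$ at $A$ let $\sigma_\pm=\delta s_\pm$, $\ell_\pm=\delta\lambda_\pm$, $u=\det(A,\delta A)$. Differentiate (2) and use $\gamma_+=A+\lambda_+\gamma'_+$, $\gamma_-=A-\lambda_-\gamma'_-$:
$$\delta A=\lambda_+k_+\sigma_+A+u\gamma'_+=-\lambda_-k_-\sigma_-A+u\gamma'_-,\tag{10}$$
$$u=(1+\lambda_+^2k_+)\sigma_+-\ell_+=(1+\lambda_-^2k_-)\sigma_-+\ell_-.\tag{11}$$
(The coefficient of $\gamma'_\pm$ is $u$ because $\det(A,\gamma'_\pm)=1$.) Subtract the two expressions in (10) and use (4):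
$$\lambda_+k_+\sigma_++\lambda_-k_-\sigma_-=c\,u.\tag{12}$$
By (3), the $\sigma_-,\ell_-$ of $DT\,\delta A$ are the $\sigma_+,\ell_+$ of $\delta A$, so adding the two forms of (11),
$$u(\delta A)+u(DT\,\delta A)=2(1+\lambda_+^2k_+)\,\sigma_+(\delta A).\tag{13}$$

**Check on the unit circle.** Here $k=1$, $\lambda_+=\lambda_-=\lambda=\sqrt{r^2-1}$, and $s_+-s_-=2\theta$ with $\tan\theta=\lambda$. So $c=\sin2\theta=2\lambda/(1+\lambda^2)$ and $d_1=d_2=\cos2\theta$, and (5) reads $2\lambda^2/(1+\lambda^2)=2\sin^2\theta$. For unit rotation speed, $\sigma_\pm=1$ and $u=r^2=1+\lambda^2$, and (12) reads $2\lambda=c(1+\lambda^2)$.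

**Balanced curve.** A rotational invariant curve is balanced if $\lambda_+=\lambda_-$ on it.

For the unit circle with $O$ at its center, every concentric circle is balanced. The notion depends on $O$: if the circle has center $z\ne O$ and $A=z+re^{i\varphi}$, then
$$2(\lambda_+-\lambda_-)=\det\big(z,\,r(e^{i(\varphi+2\theta)}+e^{i(\varphi-2\theta)}-2e^{i\varphi})\big)=-2r(1-\cos2\theta)\det(z,e^{i\varphi}),$$
which is not identically zero, so no concentric circle is balanced with respect to $O$.

Theorem 1 will follow from a stronger statement, in which (a) has been replaced by balance.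

**Theorem 2.** Let $\gamma$ be $C^2$, closed, convex, of positive curvature, $O\in\Omega$. Let $U\subset\Omega^c$ be the open annular region lying between two ends. The inner end is $\gamma$ or a balanced rotational invariant curve. The outer end is a balanced rotational invariant curve or $\infty$, and $\infty$ is allowed only if $\gamma$ is symmetric about $O$. If $T$ is totally integrable on $U$, then $\gamma$ is an ellipse centered at $O$.

## 3. Twist, Birkhoff's theorem, and invariant curves as graphs

Invariant curves are only assumed continuous. This section shows that they are Lipschitz graphs in every coordinate that we use.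

**Step 3.1.** This step finds the twist property. Let $\varphi$ be the polar angle about $O$ and $p=r^2/2$. Then area is $d\varphi\,dp$ and $u=r^2\delta\varphi$. Let $(\varphi_1,p_1)$, $(\varphi_2,p_2)$ be the coordinates of $A$, $TA$, with $r_i^2=2p_i$, and write $\lambda=\lambda_+$, $k=k_+$, $\sigma=\sigma_+$, $s=s_+$. Since $\det(A,TA)=2\lambda>0$, we may take the advance $t=\varphi_2-\varphi_1\in(0,\pi)$. Along a ray $u(\delta A)=0$, so (10) gives $\delta A=\lambda k\sigma A$, and with (13)
$$\delta p_1=r_1^2\lambda k\sigma,\qquad r_2^2\,\delta\varphi_2=2(1+\lambda^2k)\sigma.\tag{14}$$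
So the advance strictly increases with $r$ on each ray.

We also need: $A\to\gamma$ if and only if $\lambda_+\to0$, and likewise for $\lambda_-$. If $\lambda_\pm\to0$, then $A-\gamma_\pm=\mp\lambda_\pm\gamma'_\pm\to0$. Conversely, if $A_n\to x\in\gamma$ and $s_\pm(A_n)\to s^\infty$ along a subsequence, then $\det(A_n,\gamma'_\pm)=1$ gives $\det(x,\gamma'(s^\infty))=1$. So $x=\gamma(s^\infty)$ and $\lambda_\pm|\gamma'_\pm|=|A_n-\gamma_\pm|\to0$.

Hence the advance tends to $0$ at $\gamma$. At $\infty$ it tends to $\pi$, because $TA=2\gamma_+-A$. So $A\mapsto(\varphi_1,\varphi_2)$ is a bijection from the universal cover of $\Omega^c$ onto the strip $\{0<\varphi_2-\varphi_1<\pi\}$.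

**Step 3.2.** This step finds a generating function. By (11) at $A$ and at $TA$,
$$r_1^2d\varphi_1=(1+\lambda^2k)ds-d\lambda,\qquad r_2^2d\varphi_2=(1+\lambda^2k)ds+d\lambda .$$
These forms are independent, so the bijection of Step 3.1 is a $C^1$ diffeomorphism. Half their difference says that $S:=\lambda_+$, as a function of $(\varphi_1,\varphi_2)$, satisfies
$$dS=p_2\,d\varphi_2-p_1\,d\varphi_1.$$
As $p_1,p_2$ are $C^1$ in $(\varphi_1,\varphi_2)$, $S$ is $C^2$. It is invariant under translation by $(2\pi,2\pi)$, and by (14)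
$$S_{12}=-\frac{\partial p_1}{\partial\varphi_2}=-\frac{\lambda k\,r_1^2r_2^2}{2(1+\lambda^2k)}<0.\tag{15}$$

The one theorem that we quote without proof is the following; see M. Herman, Astérisque 103–104 (1983), Ch. I.

**Birkhoff's theorem.** Let $\Phi(\varphi_1,p_1)=(\varphi_2,p_2)$ be a $C^1$ diffeomorphism of $S^1\times\mathbb R$, isotopic to the identity, exact (that is, $p_2d\varphi_2-p_1d\varphi_1$ is exact), with $\partial\varphi_2/\partial p_1$ bounded and bounded below by a positive constant. Then every homotopically nontrivial $\Phi$-invariant Jordan curve is the graph of a Lipschitz function of the angle.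

For example, the shear $(\varphi,p)\mapsto(\varphi+p,p)$ qualifies: $p\,d(\varphi+p)-p\,d\varphi=d(p^2/2)$. The map $(\varphi,p)\mapsto(\varphi+p,p+1)$ is not exact, since $p_2d\varphi_2-p_1d\varphi_1=d\varphi+(p+1)dp$.

Our $T$ lives on $\Omega^c$ and its twist is not bounded there, so it must be extended from a neighborhood of one curve.

**Lemma 3.1.** Every rotational invariant curve $\beta\subset\Omega^c$ of $T$ is a Lipschitz graph $p=P(\varphi)$. The map induced by $T$ on angles is an increasing homeomorphism on lifts. Along $\beta$, $s_+$ and $s_-$ are Lipschitz, strictly increasing functions of $\varphi$, gaining $L$ per turn, with Lipschitz inverses. So $\beta$ is a graph $s_-=\rho_\beta(s_+)$ of an increasing bi-Lipschitz homeomorphism.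

*Proof.* **Step 1.** We replace $S$ by a function on $\mathbb R^2$ with bounded twist. By compactness the advance on $\beta$ lies in $[2\delta,\pi-2\delta]$ for some $\delta\in(0,\pi/4)$. Take a smooth $\chi(t)\in[0,1]$ with $\chi=1$ on $[\delta/2,\pi-\delta/2]$ and support in $[\delta/3,\pi-\delta/3]$. Take a $C^2$ function $\psi$ with $\psi=0$ on $[\delta,\pi-\delta]$, $0\le\psi''\le1$, and $\psi''=1$ outside $[\delta/2,\pi-\delta/2]$ (prescribe $\psi''$ and integrate twice). Put
$$\hat S=\chi(t)S+C\psi(t),\qquad t=\varphi_2-\varphi_1,$$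
where $\chi S:=0$ off the support of $\chi$. Then $\hat S_{12}=(\chi S)_{12}-C\psi''(t)$, and $(\chi S)_{12}$ is bounded, being continuous, $(2\pi,2\pi)$-periodic and supported in $\delta/3\le t\le\pi-\delta/3$. Where $\delta/2\le t\le\pi-\delta/2$ we have $\hat S_{12}\le S_{12}\le-\varepsilon<0$; elsewhere $\psi''=1$. So for $C$ large, $-M_1\le\hat S_{12}\le-\varepsilon_0<0$ on $\mathbb R^2$.

**Step 2.** We check Birkhoff's hypotheses. For fixed $\varphi_1$ the function $\varphi_2\mapsto-\hat S_1(\varphi_1,\varphi_2)$ has derivative in $[\varepsilon_0,M_1]$, so it is a diffeomorphism of $\mathbb R$. For fixed $\varphi_2$ the same holds for $\varphi_1\mapsto\hat S_2(\varphi_1,\varphi_2)$, with derivative in $[-M_1,-\varepsilon_0]$. Hence $p_1=-\hat S_1$, $p_2=\hat S_2$ define a $C^1$ diffeomorphism $\hat T$ of $\mathbb R^2$ commuting with $\varphi\mapsto\varphi+2\pi$. On the quotient it is exact because $\hat S$ is $(2\pi,2\pi)$-periodic, and $\partial\varphi_2/\partial p_1\in[1/M_1,1/\varepsilon_0]$. The functions $(1-\theta)\hat S+\theta t^2/2$,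 $\theta\in[0,1]$, satisfy bounds of the same kind, so they give an isotopy from $\hat T$ to the shear $(\varphi,p)\mapsto(\varphi+p,p)$, which is isotopic to the identity. As $\hat S=S$ for $t\in[\delta,\pi-\delta]$, $\hat T=T$ on $\beta$. So $\beta$ is $\hat T$-invariant, and it is homotopically nontrivial. By Birkhoff's theorem $\beta$ is a Lipschitz graph.

**Step 3.** We get monotonicity of the angle map and of $s_\pm$. The induced circle homeomorphism has no fixed point, as the advance is in $(0,\pi)$. An orientation-reversing circle homeomorphism has a fixed point, so ours preserves orientation. For a.e. $\varphi$ the curve has a tangent vector $\delta A$ with $\delta\varphi=1$. There $u(\delta A)=r^2$, and $u(DT\,\delta A)\ge0$, $u(DT^{-1}\delta A)\ge0$ since the angle maps of $T^{\pm1}$ are increasing. By (13) at $A$ and at $T^{-1}A$,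
$$2(1+\lambda_+^2k_+)\sigma_+\ge r^2,\qquad2(1+\lambda_-^2k_-)\sigma_-\ge r^2 ,$$
so $\sigma_\pm$ are bounded below by a positive constant a.e. The functions $s_\pm$ are Lipschitz along $\beta$, hence integrals of their derivatives. So they are strictly increasing with Lipschitz inverses. Finally, $s_\pm:\Omega^c\to\mathbb R/L$ has degree one on the curves $\gamma\mp\varepsilon\gamma'$, hence on all positively oriented rotational curves, which are homotopic to them. $\square$

**Lemma 3.2.** Let $\beta,\beta_1,\beta_2$ be rotational invariant curves, $\beta_1$ inside $\beta_2$. The half-line $\{s_+=t\}$ meets $\beta$ exactly once. The region between $\beta_1$ and $\beta_2$ is $\{\rho_{\beta_2}(s_+)<s_-<\rho_{\beta_1}(s_+)\}$ and is $T$-invariant. The inside of $\beta$ (in $\Omega^c$) and the outside of $\beta$ are $T$-invariant.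

*Proof.* By Lemma 3.1, $s_+:\beta\to\mathbb R/L$ is a bijection, which is the first claim. The half-line $\{s_+=t\}$ runs from $\gamma$ ($\lambda_+=0$) to $\infty$. Before its only crossing with $\beta$ it is inside $\beta$, after it outside. By (7), $s_-\mapsto\lambda_+$ is strictly decreasing on it, which gives the description of the region. Finally, $T$ permutes the two components of $\Omega^c\setminus\beta$, and by (3) and Step 3.1
$$A\to\gamma\iff\lambda_+(A)\to0\iff\lambda_-(TA)\to0\iff TA\to\gamma .$$
So $T$ keeps the inside, hence also the outside and the region between. $\square$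

## 4. Symmetry and period 4 give a balanced curve

This section contains the only use of (a): the curve $\alpha$ is a common level set of $\lambda_+$ and $\lambda_-$.

**Lemma 4.1.** If (a) holds and $\gamma=-\gamma$, there is $\Lambda>0$ with $\alpha=\{\lambda_+=\Lambda\}=\{\lambda_-=\Lambda\}$. In particular $\alpha$ is balanced.

*Proof.* By Lemma 3.1, $\alpha$ is a graph $p=P(\varphi)$. Let $f$ be the lift of $T|_\alpha$ on angles with $f(\varphi)-\varphi\in(0,\pi)$. Since $T^4=\mathrm{id}$ on $\alpha$, $f^4-\mathrm{id}$ takes values in $2\pi\mathbb Z\cap(0,4\pi)$, so $f^4=\mathrm{id}+2\pi$. Since $T(-A)=-T(A)$, $-\alpha$ is an invariant graph with $P^*(\varphi)=P(\varphi+\pi)$ and map $f^*(\varphi)=f(\varphi+\pi)-\pi$, and $(f^*)^4=\mathrm{id}+2\pi$.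

**Step 1.** We show $\alpha=-\alpha$, by letting the twist compare the two rotation rates. Let $J=\{P>P^*\}$, the angles of the points of $\alpha$ outside $-\alpha$. As $T$ preserves $\alpha$ and the exterior of $-\alpha$, $f(J)\subset J$. By the twist, $f>f^*$ on $J$. If $\varphi\in J$, then inductively
$$f^{n+1}(\varphi)=f(f^n\varphi)>f^*(f^n\varphi)\ge f^*((f^*)^n\varphi),$$
so $f^4(\varphi)>(f^*)^4(\varphi)$, a contradiction. So $J=\emptyset$, and $P(\varphi)\le P(\varphi+\pi)\le P(\varphi+2\pi)=P(\varphi)$ for all $\varphi$.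

**Step 2.** We show $T^2A=-A$ on $\alpha$. Now $f=f^*$ commutes with $\varphi\mapsto\varphi+\pi$. So $Q=f^2-\pi$ is an increasing homeomorphism of $\mathbb R$ with $Q^2=f^4-2\pi=\mathrm{id}$, hence $Q=\mathrm{id}$ (if $Q(\varphi)>\varphi$ then $Q^2(\varphi)>Q(\varphi)>\varphi$, and similarly for $<$). Thus $T^2A$ and $-A$ lie on the graph $\alpha$ over the same angle, and they coincide.

**Step 3.** We show that $\lambda_+$ is constant on $\alpha$. Each half-line $\{\gamma(s)-\lambda\gamma'(s):\lambda>0\}$ meets $\alpha$. Let $A=\gamma(s)-\lambda\gamma'(s)$ be a common point and $B=TA=\gamma(s)+\lambda\gamma'(s)$. By Step 2, $TB=-A$. The midpoint of $[B,-A]$ is $\lambda\gamma'(s)$. So $\lambda\gamma'(s)$ lies on $\gamma$, and the tangent of $\gamma$ there is parallel to $A+B=2\gamma(s)$. Let $\varrho$ be the polar radius of $\gamma$; it is a $C^2$ function of the angle. Then $\lambda=\lambda(s)=\varrho(\arg\gamma'(s))/|\gamma'(s)|$, which is $C^1$ in $s$. We may write $\lambda(s)\gamma'(s)=\gamma(\tau(s))$ with $\tau\in C^1$, because the polar angle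 along $\gamma$ is $C^2$ in the parameter with positive derivative. Differentiating,
$$\tau'\,\gamma'(\tau)=\lambda'\gamma'-\lambda k\gamma,\qquad\gamma'(\tau)\parallel\gamma(s).\tag{16}$$
The left side is a multiple of $\gamma(s)$, and $\gamma,\gamma'$ are independent, so $\lambda'=0$. Let $\Lambda$ be the constant. Then $\alpha\subset\{\lambda_+=\Lambda\}$, and as every half-line meets $\alpha$ we have equality. Finally $\{\lambda_-=\Lambda\}=T\{\lambda_+=\Lambda\}=T\alpha=\alpha$ by (3). $\square$

**Remark (Radon curves).** Call a symmetric $\gamma$ a Radon curve if for every $x\in\gamma$ the point $y\in\gamma$ such that $Oy$ has the direction of the oriented tangent at $x$ has its tangent parallel to $Ox$. (The unit circle is one.) For symmetric $\gamma$, (a) holds if and only if $\gamma$ is a Radon curve. One direction is in Step 3. Conversely, for a Radon curve write $y=\lambda(s)\gamma'(s)=\gamma(\tau(s))$ for $x=\gamma(s)$. Then (16) holds and gives $\lambda\equiv\Lambda$. Since $\gamma'(\tau)\parallel\gamma(s)$ and $\det(\gamma(\tau),\gamma'(\tau))=1$,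 we get $\gamma'(\tau)=-\gamma(s)/\Lambda$. For $A=\gamma(s)-\Lambda\gamma'(s)$ this yields $TA=\gamma(s)+\Lambda\gamma'(s)=\gamma(\tau)-\Lambda\gamma'(\tau)$ and $T^2A=\gamma(\tau)+\Lambda\gamma'(\tau)=-A$. So the simple closed rotational curve $\{\lambda_+=\Lambda\}$ is invariant and consists of 4-periodic points.

## 5. An invariant direction field and a Cauchy–Schwarz inequality

Let $U$ be as in Theorem 2, with $T$ totally integrable on $U$. The boundary curves of $U$ are graphs over $\varphi$ (Lemma 3.1; $\gamma$ is star-shaped), so rays meet $U$ in open intervals. The leaves are pairwise disjoint graphs of continuous functions, hence totally ordered. For $A=(\varphi,p)\in U$ let $P_A$ be the function whose graph is the leaf through $A$.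

**Step 5.1.** We need a direction at every point, even where the leaf has no tangent. Set
$$\kappa(A)=\limsup_{h\to0+}\frac{P_A(\varphi+h)-P_A(\varphi)}{h},$$
finite since leaves are Lipschitz, and let $v(A)$ be the vector $(1,\kappa(A))$ in $(\varphi,p)$.

**Step 5.2.** We show that $\kappa$ is measurable, so that we may integrate. For fixed $h$, the function $G_h(\varphi,p)=P_{(\varphi,p)}(\varphi+h)$ is continuous on $U$. Indeed, let $q=G_h(\varphi,p)$. For small $\varepsilon>0$ the leaves through $(\varphi+h,q\pm\varepsilon)$ lie strictly above and below the leaf of $(\varphi,p)$. If $(\varphi_n,p_n)\to(\varphi,p)$, these points eventually lie between the two leaves, so $G_h(\varphi_n,p_n)$ lies between the heights of the two leaves at $\varphi_n+h$, which tend to $q\pm\varepsilon$. As $P_A$ is continuous, one may restrict to rational $h$ in the $\limsup$; so $\kappa$ is measurable.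

**Step 5.3.** We show that the field is invariant: $DT\,v(A)=m\,v(TA)$ with $m>0$. Choose $A_j\to A$ on the leaf with $\Delta\varphi_j\to0+$ and $(A_j-A)/\Delta\varphi_j\to v(A)$. Then $TA_j$ is on the leaf of $TA$ at a larger angle than $TA$, and $(TA_j-TA)/\Delta\varphi_j\to DT\,v(A)$. The leaf is a Lipschitz graph, so $DT\,v(A)$ has nonnegative $\varphi$-component, and this component is not $0$, otherwise $DT\,v(A)=0$. So $DT\,v(A)$ is a positive multiple of some $(1,m_1)$, where $m_1$ is a limit of forward secant slopes at $TA$; hence $m_1\le\kappa(TA)$. The same argument for $T^{-1}$ shows that $DT^{-1}v(TA)$ is a positive multiple of $(1,m_2)$ with $m_2\le\kappa(A)$. The determinant of the pair $(1,m_2),(1,\kappa(A))$ is $\kappa(A)-m_2\ge0$. Apply $DT$, which has determinant $1$ in $(\varphi,p)$: we get positive multiples of $(1,\kappa(TA)),(1,m_1)$ with nonnegative determinant, so $m_1\ge\kappa(TA)$. Hence $m_1=\kappa(TA)$.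

**Step 5.4.** We turn the field into two positive functions with two relations. Put
$$a(A)=\frac{\sigma_+(v)}{u(v)},\qquad b(A)=\frac{\sigma_-(v)}{u(v)},\qquad v=v(A),\quad u(v)=r^2>0 .$$
By (13) and $u(DT\,v)>0$ we get $a>0$. Since $\sigma_-(v(A))=\sigma_+(DT^{-1}v(A))$ and $DT^{-1}v(A)$ is a positive multiple of $v(T^{-1}A)$, also $b>0$. Dividing (13) by $\sigma_+(v)=\sigma_-(DT\,v)$, and (12) by $u(v)$,
$$\frac1{a(A)}+\frac1{b(TA)}=2(1+\lambda_+^2k_+),\qquad\lambda_+k_+a+\lambda_-k_-b=c.\tag{17}$$
On the unit circle $a=b=1/(1+\lambda^2)$ and both relations hold, as $c=2\lambda/(1+\lambda^2)$.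

**Step 5.5.** We eliminate $a$ and $b$. Let $w>0$ be a continuous function on $(0,\infty)$, $w_\pm=w(\lambda_\pm)$. By Cauchy–Schwarz and the second relation in (17),
$$\frac{(w_++w_-)^2}{c}\le\frac{w_+^2}{\lambda_+k_+a}+\frac{w_-^2}{\lambda_-k_-b}.$$
Integrate over a $T$-invariant measurable $R\subset U$. In the last term substitute $A\to TA$: by (3) and invariance of $\mu$ its integral is that of $w_+^2/(\lambda_+k_+\,b(TA))$. All terms are nonnegative. The first relation in (17), and once more $T$-invariance, give
$$\int_R\frac{(w_++w_-)^2}{c}d\mu\le\int_R\frac{2w_+^2(1+\lambda_+^2k_+)}{\lambda_+k_+}d\mu=\int_R\Big[\frac{w_+^2(1+\lambda_+^2k_+)}{\lambda_+k_+}+\frac{w_-^2(1+\lambda_-^2k_-)}{\lambda_-k_-}\Big]d\mu.\tag{18}$$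
If the right side is finite, for instance if $\overline R\subset\Omega^c$ is compact, then by (9)
$$\int_RI\,ds_-ds_+\ge0,\tag{19}$$
$$I=\frac{w_+^2(1+\lambda_+^2k_+)\lambda_-k_-}{c}+\frac{w_-^2(1+\lambda_-^2k_-)\lambda_+k_+}{c}-\frac{(w_++w_-)^2\lambda_+\lambda_-k_+k_-}{c^2}.\tag{20}$$
The direction field has disappeared. Here and below, integrals in $ds_-ds_+$ are taken modulo translation by $(L,L)$.

The weight one would try first is $w\equiv1$. Then (18) says $\int_R4c^{-1}d\mu\le2\int_R\frac{1+\lambda_+^2k_+}{\lambda_+k_+}d\mu$. The right side is an integral of $1+\lambda^2k$ in $d\lambda\,ds$, so it is explicit in the boundary of $R$. The left side contains $c$, which couples two points of $\gamma$, and formula (20) does not display a sign. To contradict (19) for non-ellipses we have to evaluate the integral of $I$ up to a term of known sign.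

## 6. An exact form plus a term of one sign

We look for a 1-form $\Theta=M\,ds_++N\,ds_-$ such that $\partial_+N-\partial_-M$ equals $I$ up to such a term. Let $V'=w^2$ and $V_\pm=V(\lambda_\pm)$. By (7), $\partial_-V_+=-w_+^2\lambda_-k_-/c$. So the first term of (20) is $-(1+\lambda_+^2k_+)\,\partial_-V_+$, and one tries $M=V_+(1+k_+\lambda_+^2)$. But $-\partial_-M$ then contains the extra term $2V_+k_+k_-\lambda_+\lambda_-/c$. Since $\partial_-(\lambda_+/c)$ contains $-\lambda_+\lambda_-k_-/c$, as we shall see, subtracting $2k_+\lambda_+/c$ inside the bracket removes it. This leads to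
$$M=V_+\Big(1+k_+\lambda_+^2-\frac{2k_+\lambda_+}{c}\Big),\qquad N=V_-\Big(1+k_-\lambda_-^2-\frac{2k_-\lambda_-}{c}\Big).$$
Note that $M$ will be differentiated in $s_-$ only, and $N$ in $s_+$ only. So no derivative of $k$ occurs, and $\gamma\in C^2$ suffices. On the unit circle both brackets vanish.

**Lemma 6.1.** (A) $I=\partial_+N-\partial_-M-\dfrac{k_+k_-}{c^2}\mathcal P$, where $\mathcal P=2(\lambda_+-\lambda_-)(V_+-V_-)-\lambda_+\lambda_-(w_+-w_-)^2$.

(B) $\Theta=V_+d\lambda_+-V_-d\lambda_--\dfrac{V_+-V_-}{c}\,(\lambda_+k_+ds_+-\lambda_-k_-ds_-)$.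

*Proof.* (A) By (6) and (7),
$$\partial_-\frac{\lambda_+}{c}=\frac{-\lambda_-k_-+\lambda_+k_-(1-c\lambda_-)}{c^2}=\frac{(\lambda_+-\lambda_-)k_-}{c^2}-\frac{\lambda_+\lambda_-k_-}{c},$$
$$\partial_+\frac{\lambda_-}{c}=\frac{\lambda_+k_+-\lambda_-k_+(1-c\lambda_+)}{c^2}=\frac{(\lambda_+-\lambda_-)k_+}{c^2}+\frac{\lambda_+\lambda_-k_+}{c}.$$
Also $\partial_-(k_+\lambda_+^2)=-2k_+k_-\lambda_+\lambda_-/c$ and $\partial_+(k_-\lambda_-^2)=2k_+k_-\lambda_+\lambda_-/c$. Hence
$$\partial_-\Big(1+k_+\lambda_+^2-\frac{2k_+\lambda_+}{c}\Big)=\partial_+\Big(1+k_-\lambda_-^2-\frac{2k_-\lambda_-}{c}\Big)=-\frac{2k_+k_-(\lambda_+-\lambda_-)}{c^2}.$$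
With $\partial_-V_+=-w_+^2\lambda_-k_-/c$ and $\partial_+V_-=w_-^2\lambda_+k_+/c$ we obtain
$$\partial_+N-\partial_-M=\frac{w_+^2\lambda_-k_-(1+k_+\lambda_+^2)+w_-^2\lambda_+k_+(1+k_-\lambda_-^2)}{c}+\frac{k_+k_-}{c^2}\big[2(\lambda_+-\lambda_-)(V_+-V_-)-2\lambda_+\lambda_-(w_+^2+w_-^2)\big].$$
Subtract $\mathcal P\,k_+k_-/c^2$ and use $(w_+-w_-)^2-2(w_+^2+w_-^2)=-(w_++w_-)^2$.

(B) Let $X=(\lambda_+k_+ds_++\lambda_-k_-ds_-)/c$. By (7) and (8),
$$(1+\lambda_+^2k_+)ds_+=d\lambda_++X,\qquad(1+\lambda_-^2k_-)ds_-=-d\lambda_-+X .$$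
So $M\,ds_+=V_+d\lambda_++V_+(\lambda_-k_-ds_--\lambda_+k_+ds_+)/c$ and $N\,ds_-=-V_-d\lambda_-+V_-(\lambda_+k_+ds_+-\lambda_-k_-ds_-)/c$. Add. $\square$

**Step 6.2.** We integrate (A) over the region $R$ between rotational invariant curves $\beta_1$ (inner) and $\beta_2$ (outer). By Lemma 3.2, $R=\{\rho_{\beta_2}(s_+)<s_-<\rho_{\beta_1}(s_+)\}$. Integrate $\partial_-M$ in $s_-$ from $\rho_{\beta_2}(s_+)$ to $\rho_{\beta_1}(s_+)$, and $\partial_+N$ in $s_+$ from $\rho_{\beta_1}^{-1}(s_-)$ to $\rho_{\beta_2}^{-1}(s_-)$, the outer variable running over one period. This gives $\int_R(\partial_+N-\partial_-M)=\int_{\beta_2}\Theta-\int_{\beta_1}\Theta$, so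
$$\int_RI\,ds_-ds_+=\int_{\beta_2}\Theta-\int_{\beta_1}\Theta-\int_R\frac{k_+k_-}{c^2}\,\mathcal P\,ds_-ds_+.\tag{21}$$

**Step 6.3.** We simplify the boundary terms. On a rotational invariant curve $\beta$, the functions $s_\pm$ and $\lambda_\pm$ are Lipschitz in $\varphi$, so $V_\pm d\lambda_\pm$ is the differential of a Lipschitz periodic function and integrates to $0$. By (B),
$$\int_\beta\Theta=-\int_\beta(V_+-V_-)\Big(\frac{\lambda_+k_+}{c}ds_+-\frac{\lambda_-k_-}{c}ds_-\Big).\tag{22}$$
If $\beta$ is balanced, $V_+=V_-$ on $\beta$ and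
$$\int_\beta\Theta=0.\tag{23}$$
This is why Section 4 was needed. It remains to treat the ends $\gamma$ and $\infty$, and to choose $w$ so that $\mathcal P\ge0$ and the boundary terms vanish there.

## 7. The ends $\gamma$ and $\infty$, and the weight $\lambda^{-1/2}$

**Lemma 7.1.** As $A\to\gamma$, $\delta:=s_+-s_-\to0$ uniformly. As $\delta\to0$, uniformly, $c=k_+\delta+o(\delta)$ and $\lambda_\pm=\frac\delta2(1+o(1))$; so $\lambda_\pm k_\pm/c\to\frac12$ and $\lambda_+/\lambda_-\to1$.

*Proof.* Let $A_n\to x\in\gamma$ and, along a subsequence, $s_\pm\to s_\pm^\infty$ modulo $L$. Then $\det(x,\gamma'(s_\pm^\infty))=1$, so $x=\gamma(s_+^\infty)=\gamma(s_-^\infty)$, and $s_+-s_-$ tends to $0$ modulo $L$. As $0<s_+-s_-<s_-^*-s_-$, and the continuous periodic function $s^*-s$ is bounded away from $L$, $s_+-s_-\to0$. By compactness this is uniform.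

Integrate $\gamma''=-k\gamma$ from $s_-$ to $s_+$. For $t$ in this interval $\det(\gamma(t),\gamma'_+)=1+o(1)$, $\det(\gamma_-,\gamma(t))=(t-s_-)(1+o(1))$ and $\det(\gamma_+,\gamma(t))=-(s_+-t)(1+o(1))$. So
$$c=\int_{s_-}^{s_+}k(t)\det(\gamma(t),\gamma'_+)\,dt=k_+\delta+o(\delta),$$
$$d_2=1-\int_{s_-}^{s_+}k(t)\det(\gamma_-,\gamma(t))\,dt=1-\tfrac12k_+\delta^2+o(\delta^2),$$
$$d_1=1+\int_{s_-}^{s_+}k(t)\det(\gamma_+,\gamma(t))\,dt=1-\tfrac12k_+\delta^2+o(\delta^2).$$
Now use (5) and $k_-/k_+\to1$. $\square$

**Lemma 7.2.** Let $\gamma$ be symmetric. As $|A|\to\infty$, $\delta:=\frac L2-(s_+-s_-)\in(0,\frac L2)$ tends to $0$ uniformly. As $\delta\to0$, uniformly, $c=k_+\delta+o(\delta)$, $c\lambda_\pm\to2$, $\lambda_+/\lambda_-\to1$, and $\lambda_+-\lambda_-=o(\delta^2)/c$.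

*Proof.* If the first claim fails, there are $A_n$ with $|A_n|\to\infty$ and $(s_-,s_+)$ converging modulo $(L,L)$ with $s_+-s_-\to\theta\in[0,\frac L2)$. If $\theta>0$, the limit pair lies in the domain of the coordinates, and $A_n$ converges to a point of $\Omega^c$. If $\theta=0$, the expansions in Lemma 7.1, which use only $s_+-s_-\to0$, give $\lambda_+(A_n)\to0$, so $A_n=\gamma_+-\lambda_+\gamma'_+$ is bounded. Both contradict $|A_n|\to\infty$.

Put $s=s_+-\frac L2=s_--\delta$. Then $\gamma_+=-\gamma(s)$, $\gamma'_+=-\gamma'(s)$, $k_+=k(s)$, $\gamma_-=\gamma(s+\delta)$, and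
$$c=\det(\gamma'(s),\gamma'(s+\delta))=\int_s^{s+\delta}k(t)\det(\gamma(t),\gamma'(s))\,dt=k(s)\delta+o(\delta),$$
$$-d_1=\det(\gamma(s),\gamma'(s+\delta))=1-\int_s^{s+\delta}k(t)\det(\gamma(s),\gamma(t))\,dt=1-\tfrac12k(s)\delta^2+o(\delta^2),$$
$$-d_2=\det(\gamma(s+\delta),\gamma'(s))=1-\int_s^{s+\delta}(s+\delta-t)k(t)\det(\gamma(t),\gamma'(s))\,dt=1-\tfrac12k(s)\delta^2+o(\delta^2).$$
The last line uses Taylor's formula $\gamma(s+\delta)=\gamma(s)+\delta\gamma'(s)-\int_s^{s+\delta}(s+\delta-t)k(t)\gamma(t)\,dt$. By (5), $c\lambda_\pm=1-d_{1}$ or $1-d_2$ tends to $2$, and $\lambda_+-\lambda_-=(d_2-d_1)/c=o(\delta^2)/c$. $\square$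

**Step 7.3.** We choose the weight. Try $w=\lambda^{-q}$, and write $V_+-V_-=\xi^{-2q}(\lambda_+-\lambda_-)$ with $\xi$ between $\lambda_-$ and $\lambda_+$. The coefficient functions in (22) are bounded by $|V_+-V_-|\,\lambda_\pm k_\pm/c$. Lemma 7.1 gives near $\gamma$
$$|V_+-V_-|\frac{\lambda_\pm k_\pm}{c}=O(\delta^{-2q})\,o(\delta)\,O(1)=o(\delta^{1-2q}),$$
and Lemma 7.2 gives near $\infty$
$$|V_+-V_-|\frac{\lambda_\pm k_\pm}{c}=O(\delta^{2q})\,o(\delta)\,O(\delta^{-2})=o(\delta^{2q-1}).$$
The constant weight $q=0$ is fine near $\gamma$, but at $\infty$ these estimates give only $o(1/\delta)$ and we cannot conclude: this is where the first choice stops working. The one exponent for which both estimates give $o(1)$ is $q=\frac12$. So from now on, until Section 9,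
$$w=\lambda^{-1/2},\qquad V=\log\lambda .$$

**Step 7.4.** We check that this weight gives $\mathcal P$ a sign:
$$\mathcal P\ge7\big(\sqrt{\lambda_+}-\sqrt{\lambda_-}\big)^2.\tag{24}$$
For $z\ge1$ we have $\log z\ge2\frac{z-1}{z+1}$: both sides vanish at $z=1$, and the derivative of the difference is $\frac1z-\frac4{(z+1)^2}=\frac{(z-1)^2}{z(z+1)^2}\ge0$. So for $x\ge y>0$, $\log(x/y)=2\log\sqrt{x/y}\ge4\,\frac{\sqrt x-\sqrt y}{\sqrt x+\sqrt y}$, and therefore $2(x-y)\log(x/y)\ge8(\sqrt x-\sqrt y)^2$. On the other hand $xy\,(x^{-1/2}-y^{-1/2})^2=(\sqrt x-\sqrt y)^2$. As $\mathcal P$ is symmetric in $\lambda_+,\lambda_-$, (24) follows.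

**Step 7.5.** We record the vanishing of the boundary terms. If rotational invariant curves $\beta_n$ converge uniformly to $\gamma$, or if $\gamma$ is symmetric and $\min_{\beta_n}|A|\to\infty$, then
$$\int_{\beta_n}\Theta\to0.\tag{25}$$
Indeed, by Step 7.3 with $q=\frac12$ the coefficients in (22) tend to $0$ uniformly on $\beta_n$, while $s_\pm$ are increasing along $\beta_n$ with $\int_{\beta_n}ds_\pm=L$.

**Step 7.6.** We show that such sequences exist among the leaves. *If $\gamma$ is the inner end of $U$, there are leaves $\beta_n$ converging uniformly to $\gamma$. If $\infty$ is the outer end, there are leaves $\beta_n$ with $\min_{\beta_n}|A|\to\infty$.*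

Let $\gamma$ be the graph $p=P_\gamma(\varphi)$, and suppose it is the inner end. Fix an angle $\varphi_0$, let $p_n\downarrow P_\gamma(\varphi_0)$ strictly with $(\varphi_0,p_n)\in U$, and let $P_n$ be the function of the leaf $\beta_n$ through $(\varphi_0,p_n)$. As leaves are ordered, $P_n$ is strictly decreasing in $n$, with a limit $P_\infty\ge P_\gamma$. Suppose $P_\infty(\varphi')>P_\gamma(\varphi')$ for some $\varphi'$. For small $\eta>0$ the point $(\varphi',P_\infty(\varphi')-\eta)$ lies in $U$. Its leaf is below every $\beta_n$ over $\varphi'$, hence everywhere. Over $\varphi_0$ it has a height $>P_\gamma(\varphi_0)$ and $\le p_n$ for all $n$, contradicting $p_n\to P_\gamma(\varphi_0)$. So $P_n\downarrow P_\gamma$ pointwise, and uniformly by Dini's theorem.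

If $\infty$ is the outer end, take $p_n\uparrow\infty$ strictly and define $P_n$ likewise, now increasing. If $\lim P_n(\varphi')=P_\infty(\varphi')<\infty$ for some $\varphi'$, the leaf through $(\varphi',P_\infty(\varphi')+\eta)\in U$ lies above every $\beta_n$, so its finite height over $\varphi_0$ is $\ge p_n$ for all $n$, a contradiction. So $P_n\uparrow\infty$ pointwise. For every $K$ the nested compact sets $\{P_n\le K\}$ have empty intersection, so one of them is empty and the convergence is uniform.

## 8. Equality of areas on $U$ and constancy of $k$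

**Proof of Theorem 2.** **Step 1.** We show $\lambda_+=\lambda_-$ on $U$. At each end of $U$ take either the balanced boundary curve itself or a sequence of leaves as in Step 7.6. For large $n$ this gives regions $R_n\subset U$ between two rotational invariant curves, $T$-invariant by Lemma 3.2, with compact closure in $\Omega^c$, such that every compact $K\subset U$ lies in $R_n$ for large $n$. By (19) and (21), with (23) and (25) for the boundary terms,
$$0\le\int_{R_n}I\,ds_-ds_+=o(1)-\int_{R_n}\frac{k_+k_-}{c^2}\,\mathcal P\,ds_-ds_+ .$$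
Since $\mathcal P\ge0$, the integral of $\mathcal P\,k_+k_-/c^2$ over every compact $K\subset U$ is at most $o(1)$, hence $0$. As $\mathcal P$ is continuous, $\mathcal P=0$ on $U$, and (24) gives $\lambda_+=\lambda_-=:\lambda$ on $U$.

**Step 2.** We deduce that $k(s_-)=k(s_+)$ on $U$. On the open set $U$ we may differentiate: $\partial_-\lambda_+=\partial_-\lambda_-$ and $\partial_+\lambda_+=\partial_+\lambda_-$. By (7) and (8) these read
$$\frac{2\lambda}{c}=\lambda^2+\frac1{k(s_-)},\qquad\frac{2\lambda}{c}=\lambda^2+\frac1{k(s_+)},$$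
so $k(s_-)=k(s_+)$.

**Step 3.** We conclude that $k$ is constant and $\gamma$ is an ellipse. Given $t\in\mathbb R$, the half-line $\{s_+=t\}$ runs from $\gamma$ to $\infty$ and meets any leaf. So some pair $(s_-,t)$ represents a point of $U$. For $t'$ near $t$ the pair $(s_-,t')$ also represents a point of $U$, so $k(t')=k(s_-)=k(t)$. Hence $k$ is locally constant, so constant, and $\gamma''=-k\gamma$ gives
$$\gamma(s)=\cos(\sqrt k\,s)\,\gamma(0)+\sin(\sqrt k\,s)\,\frac{\gamma'(0)}{\sqrt k}.$$
As $\gamma(0),\gamma'(0)$ are independent, this is an ellipse centered at $O$. $\square$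

**Proof of Theorem 1.** By Lemma 4.1, $\alpha$ is balanced. In (i) the ends of $U$ are $\gamma$ and $\alpha$. In (ii) they are $\alpha$ and $\infty$, and $\gamma$ is symmetric about $O$. Theorem 2 applies in both cases. So (i) and (ii) are both true. $\square$

Together with Test 2: for symmetric $\gamma$, the curve $\gamma$ is an ellipse if and only if (a) and integrability inside $\alpha$ hold, and if and only if (a) and integrability outside $\alpha$ hold.

## 9. The constant weight inside $\alpha$: a quantitative form of (i)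

Near $\gamma$ the weight $w\equiv1$ was good enough, and inside $\alpha$ it even measures how far a partial invariant field can go when $\lambda_+\ne\lambda_-$.

**Proposition 9.1.** Let $\gamma$ be symmetric with (a), and $U$ the region between $\gamma$ and $\alpha$. Let $\mathcal M\subset U$ be measurable and $T$-invariant, carrying a measurable vector field $v$ with $\det(A,v(A))>0$ and $DT\,v(A)\in\mathbb R_{>0}\,v(TA)$. Then
$$\int_U\frac{(\lambda_+-\lambda_-)^2}{\lambda_+\lambda_-\,c}\,d\mu\le2\int_{U\setminus\mathcal M}\frac{d\mu}{c}.$$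
In particular, if $\mu(U\setminus\mathcal M)=0$, then $\gamma$ is an ellipse.

*Proof.* Take $w=1$ and $V=\lambda-\Lambda$ with $\Lambda$ from Lemma 4.1, so $\mathcal P=2(\lambda_+-\lambda_-)^2$.

**Step 1.** We check that $I$ is integrable over $U$. Since $U=\{0<\lambda_+<\Lambda\}=\{0<\lambda_-<\Lambda\}$, the two positive terms of $I$ integrate over $U$ to $2\int_0^L\int_0^\Lambda(1+\lambda^2k)\,d\lambda\,ds<\infty$. The negative term is $-4\lambda_+\lambda_-k_+k_-/c^2$, bounded on $U$ by Lemma 7.1.

**Step 2.** We compute $\int_UI$. For small $\varepsilon>0$ integrate (A) over $U\cap\{s_+-s_->\varepsilon\}$ as in Step 6.2. On $\alpha$, $M=N=0$ because $V(\Lambda)=0$. On the curve $s_+-s_-=\varepsilon$, $M,N\to0$ uniformly as $\varepsilon\to0$, since $V$ is bounded there, $\lambda_\pm\to0$ and $2k_\pm\lambda_\pm/c\to1$. Hence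
$$\int_UI\,ds_-ds_+=-\int_U\frac{k_+k_-}{c^2}\,\mathcal P\,ds_-ds_+.$$

**Step 3.** We use the field. Steps 5.4 and 5.5 use only a measurable field with the stated two properties, so $\int_{\mathcal M}I\ge0$. Since $I\ge-4\lambda_+\lambda_-k_+k_-/c^2$, (9) gives
$$\int_U\frac{k_+k_-}{c^2}\,\mathcal P\,ds_-ds_+\le-\int_{U\setminus\mathcal M}I\,ds_-ds_+\le\int_{U\setminus\mathcal M}\frac4c\,d\mu .$$
By (9), $\frac{k_+k_-}{c^2}ds_-ds_+=\frac{d\mu}{\lambda_+\lambda_-c}$. Divide by $2$ to get the inequality.

**Step 4.** If $\mu(U\setminus\mathcal M)=0$, then $\lambda_+=\lambda_-$ on $U$ by continuity. Every half-line $\{s_+=t\}$ meets $U$, so Steps 2 and 3 of the proof of Theorem 2 apply and $\gamma$ is an ellipse. $\square$
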